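# A golden inequality for flow polynomials of cubic graphs

## 1. Cubic graphs built from $\theta$ by digons and triangles

Graphs are finite; loops and multiple edges are allowed, and a loop counts twice in the degree of its vertex. Fix an orientation of the edges of a graph $G$. A **$\mathbb Z_Q$-flow** assigns an element of $\mathbb Z_Q$ to every edge so that at every vertex the sum of the incoming values equals the sum of the outgoing ones. It is **nowhere-zero** if no edge gets the value $0$. Reversing an edge and negating its value shows that the number of nowhere-zero flows does not depend on the orientation. This number is a polynomial in $Q$ (we recall why in Section 2), the **flow polynomial** $F_G(Q)$.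

Let $\phi=(1+\sqrt5)/2$, so that $\phi^2=\phi+1$, $\phi^{-1}=\phi-1$, $\phi^{-2}=2-\phi$. We evaluate flow polynomials at
$$Q_0=\tfrac{3-\sqrt5}{2}=2-\phi=\phi^{-2},\qquad Q_1=\tfrac{5-\sqrt5}{2}=3-\phi .$$
The arithmetic needed throughout is
$$Q_0-1=-\phi^{-1},\quad Q_0-2=-\phi,\quad Q_0-3=-\phi^2,\qquad Q_1-1=\phi^{-2},\quad Q_1-2=-\phi^{-1},\quad Q_1-3=-\phi .$$
For a cubic graph $G$ with $E$ edges put
$$D(G)=(-\phi)^{E}F_G(Q_1)-F_G(Q_0)^2 .$$
The question, posed as a conjecture by Ian Agol and Vyacheslav Krushkal in "Structure of the flow and Yamada polynomials of cubic graphs", arXiv:1801.00502 (2018), is this: for every bridgeless cubic graph, is $D(G)\ge 0$, with $D(G)=0$ exactly when $G$ is planar?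

We start with a class of graphs for which a direct count of flows settles the matter. Let $\theta$ be the graph with two vertices joined by three parallel edges. A nowhere-zero flow on it is a triple of nonzero values with sum $0$: choose the first ($Q-1$ ways), then the second, different from $0$ and from minus the first ($Q-2$ ways). So
$$F_\theta=(Q-1)(Q-2),\qquad F_\theta(Q_0)=1,\qquad F_\theta(Q_1)=-\phi^{-3},\qquad D(\theta)=(-\phi)^3(-\phi^{-3})-1=0 .$$

**Lemma 1.** (a) Let $G$ arise from a graph $H$ by putting two new vertices on an edge and adding a second edge between them (*inserting a digon*). Then $F_G=(Q-2)F_H$. If $H$ is cubic, $D(G)=\phi^2D(H)$.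
(b) Let $G$ arise from $H$ by replacing a loopless vertex of degree 3 by a triangle, each corner taking one of the three edges. Then $F_G=(Q-3)F_H$. If $H$ is cubic, $D(G)=\phi^4D(H)$.

*Proof.* (a) In a flow on $G$, the two outer segments of the modified edge carry the same value $s$, and this gives a flow on $H$. Conversely, given a nowhere-zero flow on $H$ with value $s\ne0$ on the edge, the two parallel edges carry $x$ and $s-x$. Exactly $x\in\{0,s\}$ is forbidden, so there are $Q-2$ choices.

(b) Let the three edges, directed away from the vertex, carry $a,b,c\neq 0$ with $a+b+c=0$. Direct the triangle $p_a\to p_b\to p_c\to p_a$ with values $x,y,z$. Conservation at $p_a,p_b,p_c$ reads $z=x+a$, $x=y+b$, $y=z+c$, that is, $y=x-b$ and $z=x+a$ (the third equation then holds because $a+b+c=0$). So $x$ must avoid $0,b,-a$. These are three different values, since $a\ne0$, $b\neq 0$ and $a+b=-c\ne0$. There are $Q-3$ choices.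

The formulas hold for infinitely many integers $Q$, hence as polynomial identities. Each operation adds three edges. In (a), $(-\phi)^3(Q_1-2)=\phi^2$ and $(Q_0-2)^2=\phi^2$. In (b), $(-\phi)^3(Q_1-3)=\phi^4$ and $(Q_0-3)^2=\phi^4$. So both terms of $D$ are multiplied by the same number. $\square$

Consequently $D(G)=0$ for every cubic graph obtained from $\theta$ by inserting digons and replacing vertices by triangles, for instance $K_4$ (one triangle) and the triangular prism (two triangles). All these graphs are planar, as the conjecture predicts.

For all planar cubic graphs, equality can also be read off from a known theorem, **Tutte's golden identity**: $F_G(\phi+2)=\phi^EF_G(\phi+1)^2$ for planar cubic $G$. Both sides lie in $\mathbb Q(\sqrt5)$ and $F_G$ has integer coefficients. The conjugation $\sqrt5\mapsto-\sqrt5$ sends $\phi\mapsto-\phi^{-1}$, $\phi+2\mapsto Q_1$, $\phi+1\mapsto Q_0$, and gives $F_G(Q_1)=(-\phi^{-1})^EF_G(Q_0)^2$, that is, $D(G)=0$. We shall not use this; the proof below reproves it.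

What changes in general? There are cubic graphs with no digon and no triangle, such as the cube and $K_{3,3}$, so the reductions stop. More seriously, Lemma 1 preserves $D=0$. For nonplanar graphs a strict inequality has to appear, and we need a mechanism that creates a positive term exactly when planarity fails.

## 2. Deletion, contraction, and the value $D(K_{3,3})=2\phi$

For $B\subseteq E(\Gamma)$ let $\kappa(B)$ be the number of components of $(V,B)$, let $\beta(B)=|B|-|V|+\kappa(B)$, and put $\beta(\Gamma)=\beta(E(\Gamma))$. Over an abelian group of order $Q$ there are exactly $Q^{\beta(B)}$ flows vanishing outside $B$: choose the values freely on the $\beta(B)$ edges outside a spanning forest of $(V,B)$; they determine the forest values. Inclusion–exclusion over the set of edges where a flow is forced to vanish gives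
$$F_\Gamma(Q)=\sum_{B\subseteq E}(-1)^{|E\setminus B|}Q^{\beta(B)} .\tag{1}$$
This proves polynomiality, and from now on (1) defines $F_\Gamma(Q)$ for real $Q$. It yields five rules.

1. **Rule R1.** If $e$ is not a loop, $F_\Gamma=F_{\Gamma/e}-F_{\Gamma-e}$. Indeed $\beta_\Gamma(B\cup e)=\beta_{\Gamma/e}(B)$ for $B\not\ni e$, and the sets without $e$ contribute $-F_{\Gamma-e}$.
2. **Rule R2.** If $e$ is a loop, $F_\Gamma=(Q-1)F_{\Gamma-e}$, since adding $e$ to $B$ raises $\beta$ by one.
3. **Rule R3.** If $\Gamma$ has a bridge $e$, then $F_\Gamma=0$: the terms of $B$ and $B\cup e$ have the same $\beta$ and opposite signs.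
4. **Rule R4.** Suppressing a vertex of degree 2 that carries no loop (merging its two edges into one) does not change $F$. Apply R1 to one of its edges $e$: contracting $e$ is the suppression, and in $\Gamma-e$ the vertex has degree 1, so $F_{\Gamma-e}=0$ by R3.
5. **Rule R5.** $F$ is multiplicative over disjoint unions, and isolated vertices contribute a factor $1$.

A cycle has $F=Q-1$ (suppress down to one loop). For the wheel $W_m$ ($m\ge 3$ rim vertices, each joined to a hub), orient the rim cyclically and the spokes toward the hub. The spoke values are the differences of consecutive rim values, and conservation at the hub is automatic. So nowhere-zero flows are proper colorings of the cycle formed by the rim edges with the $Q-1$ nonzero elements, and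
$$F_{W_m}=(Q-2)^m+(-1)^m(Q-2).\tag{2}$$
Thus $F_{K_4}=F_{W_3}=(Q-1)(Q-2)(Q-3)$, and
$$F_{W_4}=(Q-2)\bigl((Q-2)^3+1\bigr)=(Q-1)(Q-2)(Q^2-5Q+7).$$

Now let $e=hv$ be an edge of $K_{3,3}$, with sides $\{h,a_1,a_2\}$ and $\{v,b_1,b_2\}$. The vertices $a_1,b_1,a_2,b_2$ form a 4-cycle, $v$ is joined to $a_1,a_2$, and $h$ is joined to $b_1,b_2$. Contracting $e$ gives $W_4$. Deleting $e$ and suppressing $h,v$ adds both diagonals to the 4-cycle and gives $K_4$. Hence
$$F_{K_{3,3}}=F_{W_4}-F_{K_4}=(Q-1)(Q-2)(Q^2-6Q+10).$$
At $Q_0$ we have $Q_0^2=3Q_0-1$, so $Q_0^2-6Q_0+10=9-3Q_0=3+3\phi=3\phi^2$ and $F_{K_{3,3}}(Q_0)=3\phi^2$. At $Q_1$ we have $Q_1^2=5Q_1-5$, so the quadratic factor is $5-Q_1=\phi+2$ and $F_{K_{3,3}}(Q_1)=-\phi^{-3}(\phi+2)$. Since $E=9$, and $\phi^3=2\phi+1$, $\phi^{-3}=2\phi-3$,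
$$D(K_{3,3})=\phi^6(\phi+2)-9\phi^4=\phi^4(\phi^3+2\phi^2-9)=\phi^4(4\phi-6)=2\phi^4\phi^{-3}=2\phi .\tag{3}$$
So the inequality is strict for the smallest nonplanar cubic graph.

Rules R1–R3 also control signs for $0<Q<1$, a range containing $Q_0\approx0.38$.

**Lemma 2.** If $\Gamma$ is bridgeless and $0<Q<1$, then $(-1)^{\beta(\Gamma)}F_\Gamma(Q)>0$.

*Proof.* Induction on $|E|$. If $E=\emptyset$, then $F=1$ and $\beta=0$. A loop contributes the factor $Q-1<0$ and removing it lowers $\beta$ by one. A non-loop $e$ is not a bridge, so $\beta(\Gamma/e)=\beta(\Gamma)$ and $\beta(\Gamma-e)=\beta(\Gamma)-1$, and R1 becomes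
$$(-1)^{\beta(\Gamma)}F_\Gamma=(-1)^{\beta(\Gamma/e)}F_{\Gamma/e}+(-1)^{\beta(\Gamma-e)}F_{\Gamma-e}.$$
Here $\Gamma/e$ is bridgeless, so the first term is positive. The second is positive if $\Gamma-e$ is bridgeless and $0$ otherwise. $\square$

## 3. The inequality for all bridgeless cubic graphs

The conjecture is true, and there is a sharp form.

**Theorem B.** For every bridgeless cubic graph $G$ (multiple edges and disconnected graphs allowed), $D(G)\ge0$, that is,
$$(-\phi)^EF_G\bigl(\tfrac{5-\sqrt5}2\bigr)\ \ge\ F_G\bigl(\tfrac{3-\sqrt5}2\bigr)^2,$$
and $D(G)=0$ if and only if $G$ is planar.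

**Theorem C.** If $G$ is a connected bridgeless nonplanar cubic graph with $n$ vertices, then $D(G)\ge 2\phi^{\,n-5}$. Equality holds if and only if $G$ arises from $K_{3,3}$ by repeating (zero or more times) the following *operation*: take edges $a,b$ that are equal or form a 2-edge-cut, put a new vertex on each (two new vertices on $a$ if $a=b$), and join the two new vertices by an edge. In particular equality occurs for every even $n\ge6$.

The operation with $a=b$ is the insertion of a digon, and (3) is the case $n=6$.

## 4. Squares do not survive contraction; doubles do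

A sensible first attempt is to use R1 on an edge $e=hv$ of $G$ and induct. The term $F_G(Q_1)$ is linear and causes no trouble. The term $F_G(Q_0)^2$ becomes $(F_{G/e}-F_{G-e})^2$, with a cross term. Moreover $G/e$ has a vertex of degree 4, so the induction needs a version of the statement that allows one such vertex, a "hub". The obvious guess is that for planar graphs with one hub of degree 4 and $n$ cubic vertices, $F(Q_1)=C_nF(Q_0)^2$ with a constant $C_n$. This is false, and the first graphs show it.

Let $J$ have a hub joined by two edges to each of two vertices $u,v$, with one edge $uv$. If $uv$ carries $s\ne0$, each digon can be filled in $Q-2$ ways, so $F_J=(Q-1)(Q-2)^2$, with $F_J(Q_0)=-\phi$ and $F_J(Q_1)=\phi^{-4}$. Insert a digon in an edge of $J$. By Lemma 1(a), the resulting planar graph, with $n=4$, has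
$$\frac{F(Q_1)}{F(Q_0)^2}=\frac{\phi^{-4}}{\phi^2}\cdot\frac{-\phi^{-1}}{\phi^2}=-\phi^{-9}.$$
But $W_4$, also planar with $n=4$, has by (2)
$$F_{W_4}(Q_0)=\phi^4-\phi=2\phi^2,\qquad F_{W_4}(Q_1)=\phi^{-4}-\phi^{-1}=6-4\phi=-2\phi^{-3},$$
and the ratio is $-2\phi^{-3}/(4\phi^4)=-\tfrac12\phi^{-7}$. The two ratios agree only if $\phi^2=2$, which is false. So the square is the wrong quantity once the hub has degree 4.

The way out is to notice that for a hub of degree 3 the square is itself a value of a flow polynomial. Cut $G$ at a vertex $h$ of degree 3, take two copies of what is left, and join corresponding dangling edges. Call the result the double $\mathcal DG$. We shall see in Section 9 that $F_{\mathcal DG}=F_G^2/F_\theta$, and $F_\theta(Q_0)=1$, so $F_{\mathcal DG}(Q_0)=F_G(Q_0)^2$. For example, the double of $K_4$ is the prism, with $F=(Q-1)(Q-2)(Q-3)^2$ by Lemma 1(b). At $Q_0$ this is $\phi^4$, and $F_{K_4}(Q_0)^2=(-\phi^2)^2=\phi^4$. The double makes sense for a hub of any degree, and its flow polynomial is linear under deletion–contraction. So we replace the square by $F_{\mathcal DG}(Q_0)$ for all hub degrees.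

One step of deletion–contraction on the double, at the edge joining $v$ to its copy, produces a vertex of degree 4 that we do not want. Removing it takes a special linear relation at $Q_0$, which has an error term; the error vanishes for planar graphs and has a definite sign always. The next two sections build these tools.

## 5. Poles and the partitions of their legs

The purpose of this section is to cut a graph along a set of edges, and to control the signs of the coefficients that appear.

**Definition.** A *pole* $R$ with leg set $L$ is a graph $(V,E)$ together with a map $L\to V$ (each leg is attached to a vertex; legs are not in $E$). If $R,S$ have the same leg set, $R\circ S$ is obtained by joining corresponding legs into edges. For a partition $\pi$ of $L$ let $P_\pi$ be the pole with one vertex per block, no edges, and each leg attached to its block. For $A\subseteq E$, the components of $(V,A)$ induce a partition of $L$: two legs are in one block if they are attached to the same component. Put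
$$c_\pi(R)=\sum_A(-1)^{|E\setminus A|}Q^{\beta(A)},$$
summed over the $A\subseteq E$ that induce $\pi$.

*Example.* Let $R$ have two vertices joined by one edge $e$, legs $1,2$ at the first and $\bar1,\bar2$ at the second. Then $A=\{e\}$ induces the one-block partition, with coefficient $1$, and $A=\emptyset$ induces $\{12\}\{\bar1\bar2\}$, with coefficient $-1$. All other coefficients are $0$. In this example the next lemma is rule R1.

**Lemma 3.** $F_{R\circ S}=\sum_\pi c_\pi(R)\,F_{P_\pi\circ S}$, and the terms where $\pi$ has a singleton block vanish.

*Proof.* In (1) for $\Gamma=R\circ S$ write $B=A\sqcup B'$ with $A=B\cap E(R)$, and let $A$ induce $\pi$. Contract every component of $(V(\Gamma),A)$ to a point, delete the edges of $E(R)$, and keep all other edges. The result is $P_\pi\circ S$ together with isolated vertices, namely the components of $(V(R),A)$ without legs. This graph has $\kappa_\Gamma(A)=\kappa_R(A)+|V(S)|$ vertices, and $B'$ has $\kappa_\Gamma(B)$ components in it. Therefore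
$$\beta_R(A)+\beta_{P_\pi\circ S}(B')=\bigl(|A|-|V(R)|+\kappa_R(A)\bigr)+\bigl(|B'|-\kappa_\Gamma(A)+\kappa_\Gamma(B)\bigr)=|B|-|V(\Gamma)|+\kappa_\Gamma(B)=\beta_\Gamma(B)$$
(isolated vertices do not affect $\beta(B')$). The signs multiply correctly as well. Summing over $B'$ and then over $A$ gives the formula. A singleton block gives a vertex of degree 1 in $P_\pi\circ S$, whose edge is a bridge, so R3 applies. $\square$

**Lemma 4.** Let $0<Q<1$ and let every component of $R$ contain a leg. Then $(-1)^{|E|-|V|+|\pi|}c_\pi(R)\ge0$ for every $\pi$.

*Proof.* Induction on $|E|$. If $E=\emptyset$, every vertex has a leg. Then $c_\pi=1$ if $\pi$ is the partition by vertices, in which case $|\pi|=|V|$, and $c_\pi=0$ otherwise.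

Separating the sets with and without $e$ in the definition gives $c_\pi(R)=(Q-1)c_\pi(R-e)$ for a loop $e$, and $c_\pi(R)=c_\pi(R/e)-c_\pi(R-e)$ otherwise.

*Loop.* Here $Q-1<0$, and $|E|$ drops by one while $|V|$ and the set of components with legs stay the same. The claim follows by induction.

*Non-loop, every component of $R-e$ has a leg.* For $R/e$ both $|E|$ and $|V|$ drop by one, so the exponent is unchanged. For $R-e$ it drops by one, which compensates the minus sign. Both terms have the required sign by induction.

*Non-loop, some component $C$ of $R-e$ has no leg.* Since every component of $R$ has a leg, $e$ is a bridge of $R$ and $C$ is one of its sides. For every $A\subseteq E\setminus e$ the edge $e$ joins different components of $(V,A)$, so $\kappa_{R/e}(A)=\kappa_{R-e}(A)-1$ and, as $R/e$ has one vertex less, $\beta_{R/e}(A)=\beta_{R-e}(A)$. The induced partitions of $L$ agree, because one of the two merged components lies in $C$ and has no leg. Hence $c_\pi(R/e)=c_\pi(R-e)$ and $c_\pi(R)=0$. $\square$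

## 6. A relation among four-leg poles at $Q_0$

We want to express a degree-4 vertex, inside any graph, through the ways of splitting it in two.

Take $L=\{1,2,\bar1,\bar2\}$. Let $X=P_{\{L\}}$ (a single vertex with four legs), and let $p_{id},p_{cup},p_{sw}$ be the poles $P_\pi$ for
$$\{1\bar1\}\{2\bar2\},\qquad \{12\}\{\bar1\bar2\},\qquad \{1\bar2\}\{2\bar1\}$$
respectively. These four are all the partitions of $L$ without singleton blocks. With $N=Q-1$ and pairings $p\ne p'$,
$$F_{p\circ p}=N^2,\quad F_{p\circ p'}=N,\quad F_{p\circ X}=N^2,\quad F_{X\circ X}=\tfrac{N^4+N}{N+1}=N(N^2-N+1).\tag{4}$$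
These graphs are two disjoint digons, a 4-cycle, two loops at a vertex (each subdivided once), and four parallel edges. For the last, let $a_m$ be the number of $m$-tuples of nonzero group elements with sum $0$. The first $m-1$ entries determine the last, which must be nonzero, so $a_m=N^{m-1}-a_{m-1}$. From $a_2=N$ we get $a_3=N^2-N$ and $a_4=N^3-N^2+N$.

Where does a relation come from? By Lemma 3, $F_{R\circ S}$ depends on $R$ only through its four coefficients. So ask for $\alpha,\alpha'$ such that $F_{R\circ X}+\alpha F_{R\circ p_{id}}+\alpha'F_{R\circ p_{cup}}$ vanishes for $R=X,p_{id},p_{cup}$, leaving only a contribution of $p_{sw}$. For $N\notin\{0,1,-1\}$, the conditions from $p_{id}$ and $p_{cup}$ are $N^2+\alpha N^2+\alpha'N=0$ and $N^2+\alpha N+\alpha'N^2=0$. Subtracting gives $\alpha=\alpha'$, and then $\alpha=-N/(N+1)$. The condition from $X$ is $N^2-N+1+2\alpha N=0$, that is,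
$$0=(N^2-N+1)(N+1)-2N^2=N^3-2N^2+1=(N-1)(N^2-N-1).$$
So $N=\phi$ or $N=-\phi^{-1}$. The second value is $Q=Q_0$, and there $\alpha=\phi^{-1}/(1-\phi^{-1})=\phi^{-1}/\phi^{-2}=\phi$. Since Lemma 4 needs $0<Q<1$, the point $Q_0$ is the one to use.

**Lemma 5.** Let $R$ have legs $L=\{1,2,\bar1,\bar2\}$ and let $c_{sw}(R)$ be $c_\pi(R)$ for $\pi=\{1\bar2\}\{2\bar1\}$. At $Q=Q_0$,
$$F_{R\circ X}+\phi\,(F_{R\circ p_{id}}+F_{R\circ p_{cup}})=-\phi\,c_{sw}(R).$$

*Proof.* By Lemma 3 both sides are linear in the four coefficients of $R$ at the partitions without singletons. Since $c_\pi(P_\sigma)=\delta_{\pi\sigma}$ (these poles have no edges), it suffices to take $R\in\{X,p_{id},p_{cup},p_{sw}\}$, for which $c_{sw}=0,0,0,1$. At $Q_0$, $N=-\phi^{-1}$, $N^2=\phi^{-2}$ and $N^2-N+1=\phi^{-2}+\phi^{-1}+1=2$. By (4) the left side is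

* for $X$: $-2\phi^{-1}+2\phi\cdot\phi^{-2}=0$;
* for $p_{id}$ or $p_{cup}$: $\phi^{-2}+\phi(\phi^{-2}-\phi^{-1})=\phi^{-2}+\phi^{-1}-1=0$;
* for $p_{sw}$: $\phi^{-2}+2\phi(-\phi^{-1})=\phi^{-2}-2=-\phi$. $\square$

## 7. Hubs of arbitrary degree and the recursion for $\Omega$

**Definition.** A pair $(G,h)$ is *admissible* if $h$ is a vertex of degree $k\ge1$ carrying no loop, all other vertices have degree 3, there are $n\ge1$ of them, and $G-h$ is connected. Let $T$ be $G-h$ with the $k$ edges at $h$ kept as dangling legs. The *double* $\mathcal DG$ consists of two copies of $T$ with corresponding legs joined into edges.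

Since $3n+k$ is even, $n\equiv k\pmod 2$. Put
$$f(G,h)=(-\phi^3)^{\frac{n+k}2-1}F_G(Q_1),\qquad \psi(G,h)=(-\phi)^{k-3}F_{\mathcal DG}(Q_0),\qquad \Omega=f-\psi .$$

*Example.* For $J$ of Section 4 ($n=2$, $k=4$), $f=(-\phi^3)^2\phi^{-4}=\phi^2$. The double has vertices $u,v,\bar u,\bar v$, two edges $u\bar u$, two edges $v\bar v$, and edges $uv$, $\bar u\bar v$. It is a cycle through $u,v,\bar v,\bar u$ with two edges doubled, so $F_{\mathcal DJ}=(Q-1)(Q-2)^2$ by the digon count, with value $-\phi$ at $Q_0$. Thus $\psi=(-\phi)(-\phi)=\phi^2$ and $\Omega=0$. For $W_4$ the double is the cube and $f=(-\phi^3)^3(-2\phi^{-3})=2\phi^6$. That $\psi$ has the same value is a case of Theorem A below.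

The powers of $\phi$ are chosen so that the next recursion has the same coefficients for $f$ and for $\psi$. The point $Q_1$ then comes from digons at the hub: in Section 8 such a digon multiplies $\psi$ by $\phi^2$, and it multiplies $f$, formed at $Q$ instead of $Q_1$, by $-\phi^3(Q-2)$. These factors agree exactly when $Q=Q_1$.

**Proposition 6.** Let $(G,h)$ be admissible and bridgeless, $n\ge2$. Let $v$ be a neighbor of $h$ joined to $h$ by exactly one edge $e$, with $G-\{h,v\}$ connected. Let $G''$ be $G-e$ with $v$ suppressed. Then $(G/e,h)$ and $(G'',h)$ are admissible and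
$$\Omega(G,h)=\Omega(G/e,h)+\phi^3\,\Omega(G'',h)+\phi^{k-2}|b|,$$
where $b=c_{sw}(R)$ at $Q_0$ for the pole $R$ defined in Step 3.

**Step 1: the pole left after removing $h$ and $v$.** $G$ has no loops: $h$ carries none, and a loop at a cubic vertex makes the third edge there a bridge. Also $k\ge2$, since otherwise $e$ is a bridge. The two edges of $v$ other than $e$ therefore end in $G-\{h,v\}$. Let $T'$ be $G-\{h,v\}$ with legs $1,2$ (these two edges) and the $k-1$ old legs other than $e$. It is connected with $n-1\ge1$ vertices. The graph $G/e$ has hub degree $k+1$, no loop at the hub (there is no edge parallel to $e$), and pole $T'$. The graph $G''$ has hub degree $k-1\ge1$, no loop at the hub, and its pole is $T'$ with legs $1,2$ joined into an edge (possibly a loop at a cubic vertex, which is allowed). So both pairs are admissible, with $n-1$ cubic vertices.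

**Step 2: the term $f$.** By R1 and R4, $F_G=F_{G/e}-F_{G''}$. The number $n+k$ is unchanged for $G/e$ and drops by 2 for $G''$. Multiplying by $(-\phi^3)^{\frac{n+k}2-1}$ at $Q_1$ gives $f(G)=f(G/e)+\phi^3f(G'')$.

**Step 3: the term $\psi$.** Let $R$ be two copies of $T'$ glued along the $k-1$ old legs, with open legs $1,2$ on the first copy and $\bar1,\bar2$ on the second. After suppressing vertices of degree 2 (their edges go to vertices of $R$, so R4 applies), $R\circ p_{id}$ becomes $\mathcal D(G/e)$: all corresponding legs of the two copies are joined. Likewise $R\circ p_{cup}$ becomes $\mathcal DG''$: in each copy, legs $1$ and $2$ are joined. Finally $\mathcal DG$ is $R$ together with an edge $v\bar v$, where $v$ carries legs $1,2$ and $\bar v$ carries $\bar1,\bar2$. Contracting $v\bar v$ gives $R\circ X$, and deleting it gives $R\circ p_{cup}$. By R1 and Lemma 5, at $Q_0$,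
$$F_{\mathcal DG}=F_{R\circ X}-F_{R\circ p_{cup}}=-\phi F_{\mathcal D(G/e)}-(\phi+1)F_{\mathcal DG''}-\phi b=-\phi F_{\mathcal D(G/e)}-\phi^2F_{\mathcal DG''}-\phi b .$$
The hub degrees of $G/e$ and $G''$ are $k+1$ and $k-1$, so multiplying by $(-\phi)^{k-3}$ gives
$$\psi(G)=\psi(G/e)+\phi^3\psi(G'')+(-\phi)^{k-2}b .$$
Subtracting from Step 2,
$$\Omega(G)=\Omega(G/e)+\phi^3\Omega(G'')+(-1)^{k-1}\phi^{k-2}b .$$

**Step 4: the sign of $b$.** Counting degrees, $T'$ has $i=\frac{3(n-1)-(k+1)}2$ internal edges. So $|V(R)|=2(n-1)$, $|E(R)|=2i+k-1=3n-5$, and $|E(R)|-|V(R)|=n-3$. Each copy of $T'$ is connected and contains open legs, so every component of $R$ has a leg. As $0<Q_0<1$, Lemma 4 with $|\pi|=2$ gives $(-1)^{n-1}b\ge0$. Since $n\equiv k\pmod2$, $(-1)^{k-1}b=|b|$. $\square$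

*Example.* For $K_{3,3}$ with $e=hv$ as in Section 2, $T'$ is the 4-cycle $a_1b_1a_2b_2$ with legs $1,2$ at $a_1,a_2$ and old legs at $b_1,b_2$. So $R$ is two 4-cycles joined by the edges $b_1\bar b_1$ and $b_2\bar b_2$, with 10 edges. A set $A$ inducing $\{1\bar2\}\{2\bar1\}$ has one component containing $a_1,\bar a_2$ and another containing $a_2,\bar a_1$. Each of them uses one of the two crossing edges. So the two components are the paths $a_1b_i\bar b_i\bar a_2$ and $a_2b_j\bar b_j\bar a_1$ with $\{i,j\}=\{1,2\}$, and $A$ contains no further edge, since these paths are induced subgraphs. This gives two sets $A$, with $|E\setminus A|=4$ and $\beta(A)=0$, hence $b=2$, and the error term is $\phi^{3-2}\cdot2=2\phi$. By (3) this is all of $D(K_{3,3})$. This is as it should be: $G/e=W_4$ and $G''$ (which becomes $K_4$ when $h$ is suppressed) are planar, and we now prove that $\Omega=0$ for planar graphs.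

## 8. Nonnegativity of $\Omega$ and its vanishing for planar graphs

**Theorem A.** For every admissible $(G,h)$, $\Omega(G,h)\ge 0$, with equality if $G$ is planar.

The proof is by induction on $n$.

**Step 1: graphs with a bridge.** Let $G$ have a bridge $g$. Then $F_G=0$. If $g$ is incident with $h$, then $k=1$, since $G-h$ is connected and any other edge at $h$ would keep $h$ attached to it. Then $g$ gives the only edge between the two copies of $T$ in $\mathcal DG$, a bridge. If $g$ is not incident with $h$, the side of $g$ not containing $h$ has no legs. So in $\mathcal DG$ each copy of this side is attached only through the corresponding copy of $g$, which is a bridge. Either way $F_{\mathcal DG}=0$ by R3, and $\Omega=0$. From now on $G$ is bridgeless, hence loopless (as in Step 1 of Proposition 6).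

**Step 2: one cubic vertex.** If $n=1$, then $k=3$, and both $G$ and $\mathcal DG$ are $\theta$. So $f=-\phi^3F_\theta(Q_1)=1$ and $\psi=F_\theta(Q_0)=1$, whence $\Omega=0$.

**Step 3: choosing $v$.** Let $n\ge2$. We claim that $h$ has a neighbor $v$ with $T-v$ connected (viewing $T$ as the graph $G-h$). If $T$ has no cut vertex, any neighbor of $h$ works. Otherwise let $B$ be an end block of $T$, with cut vertex $x$. Suppose no vertex of $B-x$ is adjacent to $h$. Then $B-x$ is joined to the rest of $G$ only via $x$, by $a$ edges. Since $x$ has degree 3 and a neighbor in $T$ outside $B$, $a\in\{1,2\}$. If $a=1$, that edge is a bridge of $G$. If $a=2$, the third edge at $x$ is the only edge leaving $B$, hence a bridge. Both contradict bridgelessness. So some $v\in B-x$ is adjacent to $h$, and such a $v$ is not a cut vertex of $T$.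

Since $T$ is connected and $n\ge2$, $v$ has at least one edge within $T$, so it has one or two edges to $h$.

**Step 4: two edges from $v$ to $h$.** Let $vw$ be the third edge, $w\in T$. Let $G'$ be $G$ with $v$ deleted and an edge $hw$ added. As $G$ is bridgeless and $k\ge2$, $(G',h)$ is admissible with parameters $(n-1,k-1)$. Apply R1 to one of the two parallel edges $hv$. Contraction gives $G'$ with an additional loop at $h$. Deletion followed by suppression of $v$ gives $G'$. So $F_G=(Q-1)F_{G'}-F_{G'}=(Q-2)F_{G'}$. In $\mathcal DG$ the vertices $v,\bar v$ are joined by two edges. Contracting one gives a loop at a vertex whose other two edges go to $w,\bar w$; removing the loop with factor $Q-1$ and suppressing gives $\mathcal DG'$. Deleting one and suppressing $v$ and $\bar v$ also gives $\mathcal DG'$. So $F_{\mathcal DG}=(Q-2)F_{\mathcal DG'}$. Since $n+k$ drops by 2 and $k$ by 1,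
$$f(G)=(-\phi^3)(Q_1-2)f(G')=\phi^2f(G'),\qquad \psi(G)=(-\phi)(Q_0-2)\psi(G')=\phi^2\psi(G').$$
Hence $\Omega(G)=\phi^2\Omega(G')\ge0$ by induction. If $G$ is planar, so is its minor $G'$ (contract $vw$ and delete one of the two resulting edges $hw$), and $\Omega(G)=0$.

**Step 5: one edge from $v$ to $h$, inequality.** Proposition 6 applies, as $G-\{h,v\}=T-v$ is connected. All three terms on its right side are nonnegative, the first two by induction, so $\Omega(G)\ge0$.

**Step 6: one edge from $v$ to $h$, planar case.** If $G$ is planar, so are $G/e$ and $G''$. By induction $\Omega(G/e)=\Omega(G'')=0$, and it remains to show $b=0$.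

Embed $G$ in the sphere, piecewise linearly, and contract $e$ in the embedding. In the resulting embedding of $G/e$ the edges $1,2$ are consecutive around the hub. Remove a small open disc around the hub. This leaves a closed disc $\Delta$ in which $T'$ is drawn, with its legs ending at distinct points of $\partial\Delta$, in cyclic order $x_1,x_2,x_3,\dots,x_{k+1}$, and everything else in the interior. Let $I\subset\partial\Delta$ be a closed arc containing $x_3,\dots,x_{k+1}$ in its relative interior and not containing $x_1,x_2$. Take a mirror copy $\bar\Delta$ of $\Delta$ and glue $I$ to $\bar I$ pointwise. Two discs glued along a boundary arc form a closed disc $\Delta^*$. In it $R$ is drawn, the old legs now joined to their copies across $I$. Walk along $\partial\Delta^*$: after $x_1,x_2$ one reaches an endpoint of $I$ and passes to the corresponding endpoint of $\bar I$, so the next points are $\bar x_2$ and then $\bar x_1$. The open legs thus end on the boundary in cyclic order $x_1,x_2,\bar x_2,\bar x_1$.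

If some $A\subseteq E(R)$ induced $\{1\bar2\}\{2\bar1\}$, then two different components of $(V(R),A)$, extended by legs, would contain disjoint paths in $\Delta^*$ joining $x_1$ to $\bar x_2$ and $x_2$ to $\bar x_1$. This is impossible, because these pairs interleave on $\partial\Delta^*$. So the sum defining $b=c_{sw}(R)$ is empty and $b=0$. $\square$

## 9. From $\Omega$ back to $D$: the inequality and the planar equality

**Lemma 7.** (a) If $(G,h)$ is admissible with $G$ cubic ($k=3$), then $\Omega(G,h)=D(G)$. (b) If $(G,h)$ is admissible with $k=2$ and $H$ is the cubic graph obtained by suppressing $h$, then $\Omega(G,h)=D(H)$.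

*Proof.* (a) $G$ has $n+1$ vertices, so $E=\frac{3(n+1)}2$ and $(-\phi^3)^{\frac{n+3}2-1}=(-\phi^3)^{(n+1)/2}=(-\phi)^E$. Hence $f=(-\phi)^EF_G(Q_1)$. The only partition of three legs without singletons has one block. Let $c$ be the corresponding coefficient of $T$. By Lemma 3, $F_G=c\,F_\theta$. Applying Lemma 3 to one copy of $T$ in $\mathcal DG$ and then to the other, $F_{\mathcal DG}=c\,F_G=c^2F_\theta$. Since $F_\theta(Q_0)=1$, we get $\psi=F_{\mathcal DG}(Q_0)=F_G(Q_0)^2$.

(b) Here $f=(-\phi^3)^{n/2}F_G(Q_1)=(-\phi)^{3n/2}F_H(Q_1)$ by R4, and $H$ has $3n/2$ edges. The only partition of two legs without singletons has one block, and two vertices joined by two edges have $F=Q-1$. So, as in (a), $F_H=F_G=c(Q-1)$ and $F_{\mathcal DG}=c^2(Q-1)=F_H^2/(Q-1)$. At $Q_0$, $\psi=(-\phi)^{-1}F_H(Q_0)^2/(-\phi^{-1})=F_H(Q_0)^2$. $\square$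

**Connected graphs.** Let $G$ be a connected bridgeless cubic graph and $h$ any vertex. $G$ has no loop. It has no cut vertex either: otherwise some component of $G-h$ would receive only one of the three edges at $h$, and that edge would be a bridge. So $(G,h)$ is admissible, and Theorem A with Lemma 7(a) gives $D(G)\ge0$, with $D(G)=0$ if $G$ is planar. By Lemma 2, $F_G(Q_0)\ne0$. Thus
$$(-\phi)^EF_G(Q_1)\ \ge\ F_G(Q_0)^2>0 .\tag{5}$$

**Disconnected graphs.** Both sides of (5) are multiplicative over components, by R5. Multiplying the inequalities (5) of the components, in which everything is positive, gives the inequality for $G$, with equality if and only if there is equality in each component. Also $G$ is planar if and only if all its components are. So Theorem B follows once we know that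
$$D(G)>0\quad\text{for every connected bridgeless nonplanar cubic } G,\tag{6}$$
and this is contained in Theorem C.

## 10. Removing an edge without creating a bridge

To prove Theorem C we compare $D(G)$ with $D$ of a smaller cubic graph. Let $G$ be a connected bridgeless cubic graph with at least 4 vertices, and $e=hv$ an edge with $G-e$ connected and bridgeless. Let $G\backslash e$ be $G-e$ with $h$ and $v$ suppressed. Since $G-e$ is connected and has a vertex other than $h,v$, it is not a cycle on $\{h,v\}$, so the suppression is well defined. As $G-e$ is a subdivision of $G\backslash e$, the graph $G\backslash e$ is connected, bridgeless (hence loopless) and cubic with two vertices fewer, and $F_{G-e}=F_{G\backslash e}$.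

**Proposition 8.** In this situation one of the following holds.

1. $F_G=(Q-2)F_{G\backslash e}$, hence $D(G)=\phi^2D(G\backslash e)$. Moreover $G$ arises from $G\backslash e$ by the operation of Theorem C.
2. $D(G)\ge\phi^3D(G\backslash e)$.

Conversely, if $G$ arises by the operation from a connected bridgeless cubic graph $H$, then $G$ is connected, bridgeless and cubic, $F_G=(Q-2)F_H$, and $D(G)=\phi^2D(H)$.

*Proof.* If $F_G=(Q-2)F_{G\backslash e}$, then, $E$ dropping by 3, the equalities $(-\phi)^3(Q_1-2)=\phi^2$ and $(Q_0-2)^2=\phi^2$ give $D(G)=\phi^2D(G\backslash e)$. We distinguish three cases.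

**Case I: $e$ has a parallel edge.** There is exactly one, since $G\ne\theta$. Contracting $e$ gives a loop at a vertex which, after removal of the loop, has degree 2 and is suppressed to give $G\backslash e$. By R1, R2 and R4, $F_G=(Q-1)F_{G\backslash e}-F_{G\backslash e}=(Q-2)F_{G\backslash e}$. In $G-e$ the vertices $h,v$ are consecutive on one subdivided edge $a$ of $G\backslash e$, so $G$ arises by the operation with $a=b$. This is alternative 1.

**Case II: $e$ has no parallel edge and $G-\{h,v\}$ is disconnected.** Four edges other than $e$ leave $\{h,v\}$. Since $G-e$ is connected and bridgeless, each component of $G-\{h,v\}$ receives at least two of them. So there are exactly two components $C_1,C_2$, each receiving two. If one received both edges from $h$, the other would receive both from $v$, and $G-e$ would be disconnected. So each receives one edge from $h$ and one from $v$. By Lemma 3 each $C_i$, as a pole with two legs, may be replaced by a single vertex with a factor $c_i$. In $G$ this leaves the edge $hv$ and two paths of length 2 from $h$ to $v$, a subdivision of $\theta$. In $G-e$ it leaves a 4-cycle. Hence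
$$F_G=c_1c_2(Q-1)(Q-2),\qquad F_{G\backslash e}=F_{G-e}=c_1c_2(Q-1),$$
and $F_G=(Q-2)F_{G\backslash e}$. Suppressing $h$ and $v$ in $G-e$ gives two edges joining $C_1$ to $C_2$, which form a 2-edge-cut of $G\backslash e$. So $G$ arises by the operation with $a\ne b$, and alternative 1 holds.

**Case III: $e$ has no parallel edge and $G-\{h,v\}$ is connected.** By Section 9, $(G,h)$ is admissible, with $k=3$ and $n\ge3$ in the notation of Section 7. Proposition 6 applies. By Lemma 7(a), $\Omega(G,h)=D(G)$. Suppressing $h$ in $G''$ gives $G\backslash e$, so Lemma 7(b) gives $\Omega(G'',h)=D(G\backslash e)$. With Theorem A for $(G/e,h)$,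
$$D(G)=\Omega(G/e,h)+\phi^3D(G\backslash e)+\phi|b|\ \ge\ \phi^3D(G\backslash e),$$
which is alternative 2.

**Converse.** Let $e=hv$ be the new edge. $G-e$ is a subdivision of $H$, hence connected and bridgeless, and adding $e$ creates no bridge. So $G$ is a connected bridgeless cubic graph with at least 4 vertices, and $G\backslash e=H$. If $a=b$, then $e$ has a parallel edge, and Case I gives $F_G=(Q-2)F_H$. If $\{a,b\}$ is a 2-edge-cut, then $H-a$ is connected with bridge $b$, so $H-\{a,b\}$ has exactly two components $C_1,C_2$, and $b$ joins them. So does $a$, otherwise $b$ would be a bridge of $H$. Hence $h$ and $v$ each send one edge to $C_1$ and one to $C_2$, and the computation of Case II gives $F_G=(Q-2)F_H$. In both cases $D(G)=\phi^2D(H)$ as computed at the start. $\square$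

## 11. The sharp bound for nonplanar graphs

**Proof of Theorem C.** Induction on $n$. Let $G$ be connected, bridgeless, cubic and nonplanar, with $n$ vertices.

**Step 1: a subdivision of $K_{3,3}$.** By Kuratowski's theorem $G$ contains a subdivision of $K_{3,3}$ or of $K_5$. The latter needs vertices of degree 4, so $G$ contains a subdivision $S$ of $K_{3,3}$. If $S=G$, then, as $G$ has no vertex of degree 2, $G=K_{3,3}$ and $D(G)=2\phi=2\phi^{6-5}$ by (3).

**Step 2: if $S\ne G$, there is an edge $e\notin E(S)$ with $G-e$ connected and bridgeless.** Choose a maximal connected bridgeless proper subgraph $S'$ of $G$ containing $S$; it exists because $S$ itself is one. Being connected and bridgeless with more than one vertex, $S'$ has minimum degree at least 2. Since $G$ is connected and $S'\ne G$, there is an edge $xy\notin E(S')$ with $x\in V(S')$. It lies on a cycle of $G$. Follow this cycle from $x$ through $y$ until it first returns to $V(S')$, at $z$ say. The walk $P$ obtained uses only edges outside $S'$: its first edge is $xy$, and every other edge has an end outside $V(S')$. If $z=x$, then $x$ would have degree at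 least $2+2=4$. So $z\ne x$ and $P$ is a path. Now $S'\cup P$ is connected, bridgeless and larger than $S'$, so by maximality it equals $G$. An interior vertex of $P$ would have degree 2 in $G$, so $P$ is a single edge $e$, and $G-e=S'$ is connected and bridgeless.

**Step 3: the bound.** By Step 2, $G\backslash e$ is a connected bridgeless cubic graph with $n-2$ vertices. It is nonplanar, because $G-e\supseteq S$ is nonplanar and is a subdivision of $G\backslash e$. By induction $D(G\backslash e)\ge2\phi^{n-7}>0$. In both alternatives of Proposition 8, $D(G)\ge\phi^2D(G\backslash e)\ge2\phi^{n-5}$.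

**Step 4: equality forces the operation.** Suppose $D(G)=2\phi^{n-5}$. If $S=G$, then $G=K_{3,3}$. Otherwise alternative 2 of Proposition 8 is excluded, since it gives $D(G)\ge\phi^3D(G\backslash e)>\phi^2D(G\backslash e)\ge 2\phi^{n-5}$. So alternative 1 holds, $D(G)=\phi^2D(G\backslash e)$, and equality holds for $G\backslash e$. By induction $G\backslash e$ is obtained from $K_{3,3}$ by operations, and hence so is $G$.

**Step 5: the operation gives equality.** Let $G$ be obtained from $K_{3,3}$ by $m$ operations. By the converse part of Proposition 8 it is connected, bridgeless and cubic, and $D(G)=\phi^{2m}\cdot2\phi$. An operation subdivides edges and adds an edge, so $G$ still contains a subdivision of $K_{3,3}$ and is nonplanar. It has $n=6+2m$ vertices, so $D(G)=2\phi^{2m+1}=2\phi^{n-5}$. Using $a=b$ repeatedly gives examples for all even $n\ge6$. $\square$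

**Proof of Theorem B.** Theorem C gives $D(G)\ge2\phi^{n-5}>0$ for every connected bridgeless nonplanar cubic graph, which is (6). Section 9 supplied the inequality, the equality for connected planar graphs, and the passage to disconnected graphs. $\square$
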